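\title{Regularity of Navier--Stokes flows in a ball under a Prodi--Serrin condition on two velocity components that change across a sphere}

\begin{abstract}
We consider Leray--Hopf solutions of the three-dimensional Navier--Stokes equations in a ball, under either of two slip boundary conditions and with initial datum in $H^1$. We prove that such a solution is strong if its tangential part satisfies the Prodi--Serrin condition in an outer shell and two fixed Cartesian components satisfy it in the complementary inner ball. The main tool is a local regularity criterion for suitable weak solutions near an interface across which the uncontrolled direction of the velocity jumps: the surface terms that appear in the local energy inequality and in the pressure equation contain no derivatives, and pointwise algebra shows that they are harmless. The result extends to finitely many interfaces and to the endpoint class $C([0,T];L^3)$, with a converse.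
\end{abstract}

\section{The problem and the main result}\label{sec:intro}

Let $\Omega_R\subset\mathbb{R}^3$ be the open ball of radius $R$ centered at the origin, $n=x/R$ the outward unit normal on $\partial\Omega_R$, and $0<T<\infty$. We study the incompressible Navier--Stokes equations
\begin{equation}\label{eq:NS}
\partial_t u+u\cdot\nabla u-\Delta u+\nabla \Pi=0,\qquad \operatorname{div}u=0\qquad\text{in }\Omega_R\times(0,T],
\end{equation}
for the velocity $u=(u_1,u_2,u_3)$ and the pressure $\Pi$. With the vorticity $\omega=\operatorname{curl}u$ and $D(u)=\frac12(\nabla u+\nabla u^T)$, we impose one of the slip boundary conditions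
\begin{align*}
&\text{(A)}\quad u\cdot n=0,\quad \omega\times n=0 &&\text{on }\partial\Omega_R,\\
&\text{(B)}\quad u\cdot n=0,\quad [D(u)n]\cdot\tau=0\ \text{ for every unit tangent vector }\tau &&\text{on }\partial\Omega_R .
\end{align*}
In both cases the fluid does not cross the wall but may slide along it. The two conditions coincide on a flat portion of a boundary; on the sphere they differ by a term of order zero (Section~\ref{sec:slip}). Solutions are Leray--Hopf weak solutions (Definition~\ref{def:LH}), and a solution is called \emph{strong} if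
\[
u\in L^\infty(0,T;H^1(\Omega_R))\cap L^2(0,T;H^2(\Omega_R)).
\]
A vector field $v$ satisfies the \emph{Prodi--Serrin condition} in $D\times(0,T]$ if
\begin{equation}\label{eq:PS}
v\in L^q(0,T;L^p(D)),\qquad \frac2q+\frac3p\le1,\qquad p>3 .
\end{equation}
Since $T<\infty$ we may lower $q$, and so we may always assume
\begin{equation}\label{eq:critical}
\frac2q+\frac3p=1,\qquad 3<p\le\infty,\qquad 2\le q<\infty .
\end{equation}
These are exponents for which the norm of $L^q(L^p)$ is invariant under the scaling $u\mapsto \lambda u(\lambda x,\lambda^2t)$ of \eqref{eq:NS}, whereas the energy controls only the norms with $\frac2q+\frac3p=\frac32$, $2\le p\le 6$. If the whole velocity satisfies \eqref{eq:PS}, one sees at once why the $H^1$ norm should stay bounded: for a smooth decaying solution in $\mathbb{R}^3$, with $\frac1b=\frac12-\frac1p$,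
\[
\Big|\int (u\cdot\nabla u)\cdot\Delta u\Big|\le\|u\|_p\|\nabla u\|_b\|\Delta u\|_2\le C\|u\|_p\|\nabla u\|_2^{1-3/p}\|\Delta u\|_2^{1+3/p}\le\tfrac12\|\Delta u\|_2^2+C\|u\|_p^q\|\nabla u\|_2^2,
\]
and Gronwall's lemma applies.

The constraint $\partial_3u_3=-\partial_1u_1-\partial_2u_2$ suggests that two components should suffice, and this is known in several settings. In $\mathbb{R}^3$, and in the half space under the slip condition on the flat boundary, the condition \eqref{eq:PS} on two Cartesian components implies regularity. Under condition (A), in a domain which corresponds, through orthogonal curvilinear coordinates $(q_1,q_2,q_3)$ with $q_1,q_2$ periodic, to a region $\rho_0\le q_3\le\rho_1$ bounded by the two surfaces $q_3=\rho_0$ and $q_3=\rho_1$ (with Lam\'e coefficients bounded above and below by positive constants, and bounded second and third derivatives of the coordinate map), the condition \eqref{eq:PS} on the part of $u$ tangential to the surfaces $q_3=\mathrm{const}$ implies that $u$ is strong. A result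 of the same kind is known for cylindrical domains under condition (B).

In each of these settings there is one smooth unit field $b$, normal to the boundary, and the hypothesis concerns the part $v=u-(u\cdot b)b$ of $u$ orthogonal to $b$. In a ball no such field exists: a continuous unit field on $\overline{\Omega_R}$ equal to $x/|x|$ on $\partial\Omega_R$ would give a retraction of the ball onto its boundary. The simplest substitute takes the radial field near the boundary and a constant field near the center, and lets $b$ jump across a sphere (Figure~\ref{fig:ball}). The problem of proving regularity under the resulting hybrid condition was posed by Beir\~ao da Veiga and Yang \cite{BY}. The following theorem solves it.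

\begin{theorem}\label{thm:A}
Let $0<\rho<R$ and let $\Omega_\rho$ be the ball of radius $\rho$ concentric with $\Omega_R$. Let $u$ be a Leray--Hopf weak solution of \eqref{eq:NS} under condition {\rm(A)} or {\rm(B)}, with initial datum $u_0\in H^1(\Omega_R)$, $\operatorname{div}u_0=0$, $u_0\cdot n=0$ on $\partial\Omega_R$. Assume that
\begin{itemize}
\item the tangential part $u-\big(u\cdot\frac{x}{|x|}\big)\frac{x}{|x|}$ satisfies the Prodi--Serrin condition in $(\Omega_R\setminus\Omega_\rho)\times(0,T]$;
\item for a fixed Cartesian frame and a fixed pair $i\ne j$, the components $u_i,u_j$ satisfy the Prodi--Serrin condition in $\Omega_\rho\times(0,T]$.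
\end{itemize}
The exponents may differ in the two regions. Then $u$ is a strong solution in $\Omega_R\times(0,T]$.
\end{theorem}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\draw[thick] (0,0) circle (2);
\draw[thick,dashed] (0,0) circle (1.1);
\foreach \a in {0,30,...,330} {\draw[->] (\a:1.35) -- (\a:1.8);}
\foreach \x in {-0.6,0,0.6} {\foreach \y in {-0.55,0.15} {\draw[->] (\x,\y) -- ++(0,0.4);}}
\fill (0,1.1) circle (0.06);
\fill (0,-1.1) circle (0.06);
\node at (2.3,1.55) {$|x|=R$};
\draw[thin] (-15:1.1) -- (2.4,-0.75);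
\node[right] at (2.4,-0.75) {$|x|=\rho$};
\end{tikzpicture}
\caption{A meridian section of the ball $|x|<R$. The arrows show the direction in which the velocity is \emph{not} controlled: $e_3$ for $|x|<\rho$ and $x/|x|$ for $|x|>\rho$. On the interface $|x|=\rho$ (dashed) the two directions are transversal except at the two poles (dots), where they are parallel.}
\label{fig:ball}
\end{figure}

One expects the statement to be true. Rotate the frame so that $u_1,u_2$ are the controlled components. At a point of the sphere $|x|=\rho$ other than a pole, the two hypotheses together involve all three components of $u$; at a pole the two uncontrolled directions agree, as if there were no jump. The difficulty is that the two regions do not overlap. In the $H^1$ estimate one integrates by parts to make the controlled components appear, in one way inside and in another way outside. A smooth partition of unity cannot separate the two computations, and a sharp cut leaves on the sphere terms of size $\int_{|x|=\rho}|u||\nabla u|^2\,dS$;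 the trace inequality bounds these by integrals such as $\int|u||\nabla u||\nabla^2u|$, which is as large as the original nonlinear term.

We therefore cross the interface one level lower, in the \emph{local energy inequality}. There the surface terms are polynomials in the trace of $u$, which is the same from both sides, and their size is a matter of pointwise algebra. This yields a local criterion, Theorem~\ref{thm:B}, which gives boundedness of $u$ near every interior point. Once $u$ is bounded away from $\partial\Omega_R$, a smooth cutoff becomes available, and an $H^1$ estimate in vorticity form closes near the boundary.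

Section~\ref{sec:slip} fixes the functional setting. Section~\ref{sec:model} shows the mechanism in two model computations. The local criterion is stated in Section~\ref{sec:local} and proved in Section~\ref{sec:proofB}. Section~\ref{sec:global} proves Theorem~\ref{thm:A}, and Section~\ref{sec:C} gives a generalization with a converse.

\section{Slip conditions, weak and strong solutions}\label{sec:slip}

We write $\|\cdot\|_p$ for the $L^p$ norm, $\|\cdot\|=\|\cdot\|_2$, $(\cdot,\cdot)$ for the $L^2$ product, $p'$ for the conjugate exponent, and $L^aL^b$ for $L^a$ in time with values in $L^b$. Repeated indices are summed. Let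
\[
H=\{u\in L^2(\Omega_R):\operatorname{div}u=0,\ u\cdot n=0\},\qquad V=H\cap H^1(\Omega_R),
\]
and let $\mathbb{P}$ be the orthogonal projection of $L^2$ onto $H$. The orthogonal complement of $H$ is $\{\nabla\psi:\psi\in H^1(\Omega_R)\}$. Put $\kappa=0$ for (A) and $\kappa=1$ for (B).

\subsection*{One form for both conditions}
Let $u\cdot n=0$ on $|x|=R$. Differentiating $u_jx_j=0$ along a tangent vector $\tau$ gives
\begin{equation}\label{eq:tangdiff}
\tau_in_j\partial_iu_j=-\frac1R\,\tau\cdot u .
\end{equation}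
Thus $2[D(u)n]\cdot\tau=\tau\cdot\partial_nu-\frac1R\tau\cdot u$, while $(\omega\times n)_i=n_j(\partial_ju_i-\partial_iu_j)$ gives $(\omega\times n)\cdot\tau=\tau\cdot\partial_nu+\frac1R\tau\cdot u$. Since $\omega\times n$ and $u$ are tangential, both conditions read
\begin{equation}\label{eq:bc}
u\cdot n=0,\qquad \omega\times n=\frac{2\kappa}{R}\,u\qquad\text{on }\partial\Omega_R .
\end{equation}
For divergence-free $u$ we have $-\Delta u=\operatorname{curl}\omega$, and Green's formula
\begin{equation}\label{eq:green}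
\int\operatorname{curl}f\cdot g=\int f\cdot\operatorname{curl}g+\int_{\partial\Omega_R}(n\times f)\cdot g\,dS
\end{equation}
shows that the bilinear form associated with \eqref{eq:bc} is
\[
a_\kappa(u,w)=\int\operatorname{curl}u\cdot\operatorname{curl}w-\frac{2\kappa}{R}\int_{\partial\Omega_R}u\cdot w\,dS,\qquad u,w\in V .
\]
Let $A$ be the operator of this form in $H$: $u\in D(A)$ if $u\in V$ and there is $Au\in H$ with $a_\kappa(u,w)=(Au,w)$ for all $w\in V$. We use the following facts from the theory of the Stokes problem with slip conditions \cite{SS,BdV,XX,AR}.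

\begin{proposition}\label{prop:stokes}
$D(A)=\{u\in V\cap H^2:\omega\times n=\frac{2\kappa}{R}u\text{ on }\partial\Omega_R\}$, and
\[
\|u\|_{H^2}\le C(\|Au\|+\|u\|)\quad(u\in D(A)),\qquad \|u\|_{H^1}^2\le C\big(a_\kappa(u,u)+\|u\|^2\big)\quad(u\in V).
\]
\end{proposition}

By the second bound and the compactness of $V\subset H$, the operator $A$ is self-adjoint with an orthonormal basis of eigenfunctions, and $D(A)$ is dense in $V$. The form is nonnegative. For $\kappa=0$ this is visible; for $\kappa=1$ we claim $a_1(u,w)=2\int D(u):D(w)$. Pointwise, $2D(u):D(w)=\operatorname{curl}u\cdot\operatorname{curl}w+2\partial_ju_i\partial_iw_j$. For $u\in V$ and $w\in V\cap H^2$, integration by parts, $\operatorname{div}w=0$ and \eqref{eq:tangdiff} for $w$ in the tangent direction $u$ give $\int\partial_ju_i\partial_iw_j=\int_{\partial\Omega_R}u_in_j\partial_iw_j\,dS=-\frac1R\int_{\partial\Omega_R}u\cdot w\,dS$, and the claim extends to $w\in V$ by density. The rigid rotations $u=c\times x$ have $D(u)=0$, so for $\kappa=1$ the term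 $\|u\|^2$ in the last bound of Proposition~\ref{prop:stokes} cannot be dropped.

\begin{definition}\label{def:LH}
A \emph{Leray--Hopf weak solution} with datum $u_0\in H$ is a field $u\in C_w([0,T];H)\cap L^2(0,T;V)$ such that, for all $t\in[0,T]$ and $w\in V$,
\[
(u(t),w)+\int_0^t\Big[a_\kappa(u,w)+\int(u\cdot\nabla u)\cdot w\Big]=(u_0,w),\qquad \tfrac12\|u(t)\|^2+\int_0^ta_\kappa(u,u)\le\tfrac12\|u_0\|^2 .
\]
\end{definition}

The hypothesis $u_0\in V$ enters through the next proposition, which reduces Theorem~\ref{thm:A} to excluding blow-up of a strong solution.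

\begin{proposition}\label{prop:strong}
Let $u_0\in V$.
\begin{itemize}
\item[(a)] There is a unique maximal solution $U$ of $U_t+AU+\mathbb{P}(U\cdot\nabla U)=0$, $U(0)=u_0$, on an interval $[0,T_{\max})$, with $U\in C([0,T'];V)\cap L^2(0,T';D(A))$ and $U_t\in L^2(0,T';H)$ for every $T'<T_{\max}$. If $T_{\max}<\infty$, then $\limsup_{t\uparrow T_{\max}}\|U(t)\|_{H^1}=\infty$.
\item[(b)] Every Leray--Hopf solution $u$ on $[0,T]$ with datum $u_0$ equals $U$ on $[0,\min(T,T_{\max}))$.
\end{itemize}
\end{proposition}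

\begin{proof}
(a) This is the standard Galerkin argument with eigenfunctions of $A$. By Proposition~\ref{prop:stokes} and interpolation,
\[
\Big|\int(U\cdot\nabla U)\cdot AU\Big|\le\|U\|_6\|\nabla U\|_3\|AU\|\le C\|U\|_{H^1}^{3/2}\|U\|_{H^2}^{1/2}\|AU\|,
\]
so $y=a_\kappa(U,U)+\|U\|^2$ obeys $y'+c\|AU\|^2\le C(1+y^3)$, uniformly along the approximation. Hence the approximations are bounded in $L^\infty V\cap L^2D(A)$, with time derivatives bounded in $L^2H$, on an interval whose length is bounded below in terms of $\|u_0\|_{H^1}$, and one passes to the limit by compactness. The lower bound on the existence time gives the blow-up alternative. Such a $U$ satisfies Definition~\ref{def:LH} with equality in the energy inequality, so uniqueness follows from (b).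

(b) Fix $T'<\min(T,T_{\max})$. Let $U^N$ be the projection of $U$ on the first $N$ eigenfunctions. The coefficients of $u$ and $U$ are absolutely continuous, and $\int(u\cdot\nabla u)\cdot w=-\int(u\cdot\nabla w)\cdot u$ for $u,w\in V$, so
\[
(u(t),U^N(t))=(u_0,U^N(0))+\int_0^t\Big[(u,U^N_t)-a_\kappa(u,U^N)+\int(u\cdot\nabla U^N)\cdot u\Big].
\]
Here $U^N\to U$ in $L^2(0,T';H^2)$, $U^N_t\to U_t$ in $L^2(0,T';H)$, and the last integral converges because $\int|u|^2|\nabla w|\le\|u\|_6\|u\|\|\nabla w\|_3$. Inserting the equation for $U_t$,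
\[
(u(t),U(t))=\|u_0\|^2+\int_0^t\Big[-2a_\kappa(u,U)-\int(U\cdot\nabla U)\cdot u+\int(u\cdot\nabla U)\cdot u\Big].
\]
Let $w=u-U$. Add the energy inequality for $u$ and the energy equality for $U$, subtract this identity, and use $\int(w\cdot\nabla U)\cdot U=0$:
\[
\tfrac12\|w(t)\|^2+\int_0^ta_\kappa(w,w)\le-\int_0^t\!\!\int(w\cdot\nabla U)\cdot w\le\int_0^t\|w\|_6\|w\|\|\nabla U\|_3 .
\]
By Proposition~\ref{prop:stokes} the last integrand is at most $a_\kappa(w,w)+C(1+\|\nabla U\|_3^2)\|w\|^2$. Since $\nabla U\in L^2(0,T';L^3)$, Gronwall's lemma gives $w=0$.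
\end{proof}

\section{The local energy inequality and two model computations}\label{sec:model}

Let $B_r(x_0)$ be a ball and $Q_r(x_0,t_0)=B_r(x_0)\times(t_0-r^2,t_0)$.

\begin{definition}\label{def:suitable}
A pair $(u,\Pi)$ is a \emph{suitable weak solution} in $Q_{R_0}(x_0,T)$ if $u\in L^\infty L^2\cap L^2H^1$, $\Pi\in L^{3/2}$, the equations \eqref{eq:NS} hold in distributions there, and for a.e.\ $t<T$ and all smooth $\phi\ge0$ vanishing near $\partial B_{R_0}(x_0)\times(T-R_0^2,T)$ and near $t=T-R_0^2$,
\begin{equation}\label{eq:LEI}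
\int|u(t)|^2\phi(t)+2\int_{T-R_0^2}^t\!\int|\nabla u|^2\phi\le\int_{T-R_0^2}^t\!\int\Big[|u|^2(\phi_t+\Delta\phi)+(|u|^2+2\Pi)\,u\cdot\nabla\phi\Big].
\end{equation}
\end{definition}

We recall the $\epsilon$-regularity theorem \cite{CKN,Lin,LS}.

\begin{proposition}\label{prop:eps}
There is $\epsilon_*>0$ such that, if $(u,\Pi)$ is suitable in $Q_r(x_0,t_0)$ and $r^{-2}\iint_{Q_r(x_0,t_0)}(|u|^3+|\Pi|^{3/2})\le\epsilon_*$, then $u\in L^\infty(Q_{r/2}(x_0,t_0))$.
\end{proposition}

Fix $(x_0,T)$, write $B_s=B_s(x_0)$, $Q_s=Q_s(x_0,T)$, and define the scale-invariant energy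
\begin{equation}\label{eq:E}
\mathcal E(s)=\frac1s\operatorname*{ess\,sup}_{T-s^2<t<T}\int_{B_s}|u|^2+\frac1s\iint_{Q_s}|\nabla u|^2,\qquad 0<s\le R_0,\qquad E_0=R_0\mathcal E(R_0).
\end{equation}
Since $s\mathcal E(s)$ is nondecreasing,
\begin{equation}\label{eq:mono}
\mathcal E(s)\le E_0/s,\qquad \mathcal E(s)\le\frac{s'}{s}\mathcal E(s')\quad(s\le s').
\end{equation}
We want to show $\mathcal E(s)\to0$, which will lead to the hypothesis of Proposition~\ref{prop:eps}. With a test function concentrating at scale $\theta r$ inside $Q_r$, \eqref{eq:LEI} bounds $\mathcal E(\theta r)$ by $C\theta^2\mathcal E(r)$ plus cubic terms of size $r^{-2}\iint_{Q_r}|u|^3\le C\mathcal E(r)^{3/2}$. This can be iterated only if $\mathcal E$ is small at some scale, and all we know is \eqref{eq:mono}. Two kinds of cubic terms, however, are small multiples of $\mathcal E(r)$ itself: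
\begin{itemize}
\item terms with a factor $v$ in a critical space: they are bounded by $\epsilon\,\mathcal E(r)$, where $\epsilon$ is the critical norm of $v$ on a small cylinder;
\item terms with a spare power of $r$: by \eqref{eq:mono}, $r\mathcal E(r)^{3/2}\le(E_0r)^{1/2}\mathcal E(r)$.
\end{itemize}
The proof consists in rewriting every cubic term as a sum of terms of these two kinds.

\subsection*{One constant direction}
Let $u$ be smooth, $v=(u_1,u_2,0)$ and $\lambda=u_3$, so that $\partial_3\lambda=-\operatorname{div}v$. The only part of $|u|^2u\cdot\nabla\phi$ without a factor $v$ is $\lambda^3\partial_3\phi$, and two integrations by parts give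
\begin{equation}\label{eq:model1}
\int\lambda^3\partial_3\phi=-3\int\phi\lambda^2\partial_3\lambda=3\int\phi\lambda^2\operatorname{div}v=-3\int v\cdot(\lambda^2\nabla\phi+2\lambda\phi\nabla\lambda).
\end{equation}
For the pressure, $-\Delta\Pi=\partial_i\partial_j(u_iu_j)=\partial_i\partial_j(v_iv_j)+2\partial_3\operatorname{div}(\lambda v)+\partial_3^2(\lambda^2)$, and $\partial_3(\lambda^2)=-2\lambda\operatorname{div}v=-2\operatorname{div}(\lambda v)+2v\cdot\nabla\lambda$. The mixed terms cancel:
\begin{equation}\label{eq:model2}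
-\Delta\Pi=\partial_i\partial_j(v_iv_j)+2\partial_3(v\cdot\nabla\lambda).
\end{equation}
Every term in \eqref{eq:model1} and \eqref{eq:model2} now carries a factor $v$. If $e_3$ is replaced by a smooth variable field $b$, additional terms appear in which a derivative falls on $b$ instead of on $u$ or $\phi$; these have a spare power of $r$.

\subsection*{The sphere}
Now perform \eqref{eq:model1} separately on the two sides of $S=\{|x|=\rho\}$, with $b_-=e_3$ inside and $b_+=\nu=x/|x|$ outside. On each side the first integration by parts leaves the surface density $\phi\lambda^3\,b\cdot n$ and the second leaves $3\phi\lambda^2\,v\cdot n$. Let $\vartheta$ be the polar angle, $c=e_3\cdot\nu=\cos\vartheta$, $\lambda=u_3$, $\mu=v_-\cdot\nu$. Outside, the uncontrolled component is $u\cdot\nu=\lambda c+\mu$ and $v_+\cdot\nu=0$. The surface terms add up to $\int_S\phi X\,dS$ with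
\[
X=\lambda^3c+3\lambda^2\mu-(\lambda c+\mu)^3=(\lambda\sin\vartheta)^2(\lambda c+3\mu)-\mu^2(3\lambda c+\mu).
\]
The tangential part of $u=\lambda e_3+v_-$ is $v_+$, and the tangential part of $e_3$ has length $\sin\vartheta$; hence $|\lambda|\sin\vartheta\le|v_+|+|v_-|$. Therefore $|X|\le C|u|(|v_+|^2+|v_-|^2)$ on the whole sphere, poles included.

It matters that the bound is \emph{quadratic} in $v$. The divergence theorem on the side $\pm$ converts $\int_S\phi|u||v_\pm|^2$ into volume integrals, and the gradient of $|u||v_\pm|^2$ retains a factor $v_\pm$. A density $|u|^2|v_\pm|$ would produce $|u|^2|\nabla v_\pm|$, in which the small factor is lost.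

The pressure equation acquires a source on $S$ with a vector density $\Xi$ that is quadratic in $u$. We shall see (Remark~\ref{rem:sharp}) that $|\Xi|\le C|v|^2$ fails near the poles. There the defect is $O(\sin\vartheta\,|u|^2)$, and on a ball of radius $r$ about the pole this is a term with a spare power of $r$.

\section{A local criterion across an interface}\label{sec:local}

\subsection*{The local setting}
Let $B_{R_0}(x_0)$ be a ball with $R_0\le1$. Either it is not divided (one region $D$, one field $b$, and everything below that refers to $S$ is void), or a smooth surface $S\ni x_0$ with unit normal $\nu$ divides it into $D_-$ and $D_+$, with $\nu$ pointing into $D_+$ and extending to a smooth field on $\overline{B_{R_0}(x_0)}$. Let $b_\pm\in C^\infty(\overline{D_\pm})$ be unit vector fields, and on $D_\pm$ set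
\[
\lambda_\pm=u\cdot b_\pm,\qquad v_\pm=u-\lambda_\pm b_\pm\perp b_\pm .
\]
If there is an interface, we assume one of the following.
\begin{itemize}
\item[(H1)] $|b_-\times b_+|\ge c_0>0$ on $S$.
\item[(H2)] Possibly after replacing $b_+$ by $-b_+$ (which changes neither $v_+$ nor $\lambda_+b_+$): $b_+(x_0)=b_-(x_0)$, and $\beta=b_+-b_-$ satisfies $|\beta|\le1$ and $|\beta\cdot\nu|\le C|\beta|^2$ on $S$.
\end{itemize}
Condition (H1) is transversality. Condition (H2) allows the fields to become parallel, provided that their difference is tangent to $S$ to leading order.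

\begin{theorem}\label{thm:B}
Let $(u,\Pi)$ be a suitable weak solution in $Q_{R_0}(x_0,T)$, in the local setting above. Let $v_\pm\in L^{q_\pm}L^{p_\pm}$ with $\frac2{q_\pm}+\frac3{p_\pm}=1$, $3\le p_\pm\le\infty$, and assume
\[
\epsilon(R_1):=\sum_\pm\|v_\pm\|_{L^{q_\pm}(T-R_1^2,T;L^{p_\pm}(D_\pm\cap B_{R_1}(x_0)))}\to0\qquad(R_1\to0),
\]
which is automatic if $q_\pm<\infty$. Then $u$ is bounded in $Q_r(x_0,T)$ for some $r>0$.
\end{theorem}

The theorem is purely local and involves no boundary condition. The next lemma shows that its geometric hypothesis covers every point of the sphere in Theorem~\ref{thm:A}.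

\begin{lemma}\label{lem:H}
Assume that $b_-$ and $b_+$ are both constant, or that one of them is normal to $S$ at all points of $S$. Then {\rm(H1)} or {\rm(H2)} holds in a smaller ball about $x_0$.
\end{lemma}

\begin{proof}
If $b_-\times b_+\ne0$ at $x_0$, (H1) holds near $x_0$ by continuity. Otherwise, after a change of sign, $\beta(x_0)=0$, and $|\beta|\le1$ near $x_0$. For constant fields $\beta=0$. For unit vectors, $\beta\cdot b_+=1-b_-\cdot b_+=\frac12|\beta|^2$ and $\beta\cdot b_-=-\frac12|\beta|^2$; so if $\nu=\pm b_+$ or $\nu=\pm b_-$, then $|\beta\cdot\nu|=\frac12|\beta|^2$.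
\end{proof}

\subsection*{Algebra on the interface}
Let $u\in\mathbb{R}^3$ be any vector attached to a point of $S$; later it will be the trace of the velocity. Put
\[
u_\nu=u\cdot\nu,\qquad a_\pm=\lambda_\pm b_\pm=u-v_\pm,\qquad c_\pm=b_\pm\cdot\nu,\qquad\mu_\pm=v_\pm\cdot\nu,
\]
so that $u_\nu=\lambda_\pm c_\pm+\mu_\pm$ for both signs, and write $|v|^2=|v_+|^2+|v_-|^2$ on $S$. The two densities that the proof will produce are
\[
X=(\lambda_-^3c_-+3\lambda_-^2\mu_-)-(\lambda_+^3c_++3\lambda_+^2\mu_+),\qquad \Xi=a_-(u_\nu+\mu_-)-a_+(u_\nu+\mu_+).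
\]

\begin{lemma}\label{lem:alg}
Under {\rm(H1)} or {\rm(H2)}, on $S$,
\[
|X|\le C|u||v|^2,\qquad |\Xi|\le C\big(|v|^2+|x-x_0||u|^2\big),\qquad|\Xi|\le C|u|^2 .
\]
Under {\rm(H1)} the term $|x-x_0||u|^2$ is not needed.
\end{lemma}

\begin{proof}
The last bound holds because $|a_\pm|,|v_\pm|\le|u|$. The fact that $u$ is the same on both sides is expressed by $d:=a_+-a_-=v_--v_+$, so $|d|\le2|v|$.

\emph{Case} (H1). We have $d\times b_+=-\lambda_-\,b_-\times b_+$, so $c_0|\lambda_-|\le|d|$ and $|u|\le|\lambda_-|+|v_-|\le C|v|$. Since $|X|\le C|u|^3$ and $|\Xi|\le C|u|^2$, both bounds follow.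

\emph{Case} (H2), \emph{bound for $X$.} Now $\lambda_\pm$ are not controlled by $v$, but their difference $\delta=\lambda_+-\lambda_-$ and the products $\lambda_\pm|\beta|$ are. Indeed $d=\delta b_++\lambda_-\beta$. Since $\beta\cdot b_+=\frac12|\beta|^2$, the part of $\beta$ orthogonal to $b_+$ has squared length $|\beta|^2-\frac14|\beta|^4\ge\frac34|\beta|^2$. Projecting $d$ orthogonally to $b_+$ gives $|\lambda_-||\beta|\le C|v|$; then $|\delta|\le|d|+|\lambda_-||\beta|\le C|v|$ and $|\lambda_+||\beta|\le|\lambda_-||\beta|+|\delta|\le C|v|$. On each side $\lambda^3c+3\lambda^2\mu=3\lambda^2u_\nu-2\lambda^3c$. With $\gamma=c_+-c_-=\beta\cdot\nu$ and $\lambda_+=\lambda_-+\delta$,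
\begin{align*}
-X&=3(2\lambda_-\delta+\delta^2)u_\nu-2(3\lambda_-^2\delta+3\lambda_-\delta^2+\delta^3)c_--2\gamma\lambda_+^3\\
&=6\lambda_-\delta\,(u_\nu-\lambda_-c_-)+3u_\nu\delta^2-6\lambda_-\delta^2c_--2\delta^3c_--2\gamma\lambda_+^3 .
\end{align*}
The terms linear in $\delta$ have combined into $6\lambda_-\delta\mu_-$, which is quadratic in $v$. The next three terms are bounded using $|\delta|\le C\min(|u|,|v|)$. Finally, by the last part of (H2), $|\gamma\lambda_+^3|\le C|\lambda_+|(|\lambda_+||\beta|)^2\le C|u||v|^2$.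

\emph{Case} (H2), \emph{bound for $\Xi$.} Using $a_\pm=u-v_\pm$ and $d\cdot\nu=\mu_--\mu_+$,
\[
\Xi=-u_\nu d+(d\cdot\nu)u+\mu_+v_+-\mu_-v_-=\nu\times(u\times d)+\mu_+v_+-\mu_-v_- ,
\]
and $u\times d=a_-\times(a_+-a_-)+v_-\times(v_--v_+)=\lambda_-\lambda_+\,b_-\times b_+-v_-\times v_+$. All terms are $O(|v|^2)$ except the one containing $b_-\times b_+=b_-\times\beta$, and $|\beta|\le C|x-x_0|$ because $\beta$ is smooth on $S$ and $\beta(x_0)=0$.
\end{proof}

\begin{remark}\label{rem:sharp}
(i) The term $|x-x_0||u|^2$ is needed. On the sphere of Section~\ref{sec:model} take $u=e_3$. Then $v_-=0$, $|v_+|=\sin\vartheta$, and $\Xi=\cos\vartheta\,(e_3-\cos\vartheta\,\nu)$ has length $|\cos\vartheta|\sin\vartheta$, which is not $O(\sin^2\vartheta)$ near a pole.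

(ii) The bound for $X$ fails without the condition $|\beta\cdot\nu|\le C|\beta|^2$. Take $S=\{x_3=0\}$, $x_0=0$, $b_-=e_1$, $b_+=(\cos x_1,0,\sin x_1)$ and $u=e_1$. Then $|v|^2=\sin^2x_1$ and $X=2\cos^3x_1\sin x_1$. The weaker bound $|X|\le C(|u||v|^2+|x-x_0||u|^3)$ would not serve in our proof: passing to volume integrals produces $|u|^2|\nabla u|$, which calls for $u\in L^4L^4$, and $\frac24+\frac34<\frac32$.
\end{remark}

\section{Proof of the local criterion}\label{sec:proofB}

We keep the notation \eqref{eq:E}. Constants $C$ depend only on the geometry ($S$, $\nu$, $b_\pm$, the constants in (H1), (H2)) and the exponents; $C_\theta$ depends also on $\theta$. A radius $R_1\le R_0$ will be chosen at the end; we write $\epsilon=\epsilon(R_1)$, and no $C$ or $C_\theta$ depends on $R_1$. We write $\lambda,b,v$ for $\lambda_\pm,b_\pm,v_\pm$ on $D_\pm$. An integral containing $|v|$ is always split over $D_-$ and $D_+$ and estimated with $(p,q)=(p_\pm,q_\pm)$. Note that $|v|\le|u|$ and $|\nabla\lambda|+|\nabla v|\le C(|\nabla u|+|u|)$.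

\subsection{Tools}
For a.e.\ $t$, $u(t)\in H^1\subset L^6$ is divergence free and has a trace in $L^4(S)$, the same from both sides. All spatial integrations by parts are made at such $t$, with a factor compactly supported in the ball. The expressions involved are products of at most three $H^1$ functions, or of two $H^1$ functions and a bounded continuous $W^{1,6}$ function. Such products lie in $W^{1,1}(D_\pm)$, so the divergence theorem applies, and by density their traces are the products of the traces.

Let $K(x)=\frac1{4\pi|x|}$ be the fundamental solution of $-\Delta$. We use these standard facts. \emph{Calder\'on--Zygmund}: $f\mapsto\partial_i\partial_jK*f$ and $f\mapsto\nabla(|x|^{-2}*f)$ are bounded on $L^m(\mathbb{R}^3)$ for $1<m<\infty$ (the kernel $\nabla|x|^{-2}$ is odd and homogeneous of degree $-3$). \emph{Hardy--Littlewood--Sobolev}: $\||x|^{-2}*f\|_{m}\le C\|f\|_b$ if $1<b<3$ and $\frac1m=\frac1b-\frac13$. \emph{Harmonic functions}: an $L^1$ function that is harmonic in distributions in $B_s$ is harmonic,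 and $\sup_{B_{s/2}}|h|\le Cs^{-3}\int_{B_s}|h|$.

\begin{lemma}\label{lem:basic}
For $s\le R_0$, $1\le b\le6$, $1\le a\le\infty$ and $\frac2a+\frac3b\ge\frac32$,
\begin{equation}\label{eq:interp}
\|u\|_{L^a(T-s^2,T;L^b(B_s))}\le Cs^{\frac2a+\frac3b-1}\mathcal E(s)^{1/2}.
\end{equation}
In particular $\iint_{Q_s}|u|^3\le Cs^2\mathcal E(s)^{3/2}$ and $\int_{B_s}|u(t)|\le Cs^2\mathcal E(s)^{1/2}$. For $s\le R_1$,
\begin{gather}
\iint_{Q_s}|v||u||\nabla u|\le C\epsilon s\,\mathcal E(s),\qquad \iint_{Q_s}|v||u|^2\le\sum_\pm\int_{T-s^2}^T\|v\|_{L^p(D_\pm\cap B_s)}\|u\|_{L^{2p'}(B_s)}^2\le C\epsilon s^2\mathcal E(s),\label{eq:v3}\\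
\iint_{Q_s}\big(|v||\nabla u|+s^{-1}|v||u|\big)\le C\epsilon s^2\mathcal E(s)^{1/2}.\label{eq:v2}
\end{gather}
For $2s\le R_0$ and $0\le g\in W^{1,1}(D_\pm\cap B_{2s})$,
\begin{equation}\label{eq:trace}
\int_{S\cap B_s}g\,dS\le C\int_{D_\pm\cap B_{2s}}(|\nabla g|+s^{-1}g).
\end{equation}
\end{lemma}

\begin{proof}
Let $2\le b\le6$ and $\alpha=\frac32-\frac3b\in[0,1]$. Sobolev's inequality on $B_s$ and interpolation give $\|u\|_{L^b(B_s)}\le C\|u\|_{L^2(B_s)}^{1-\alpha}\big(\|\nabla u\|_{L^2(B_s)}+s^{-1}\|u\|_{L^2(B_s)}\big)^\alpha$. The first norm is at most $(s\mathcal E(s))^{1/2}$, and the bracket has $L^2$ norm in time at most $2(s\mathcal E(s))^{1/2}$. This is \eqref{eq:interp} for $a=2/\alpha$; smaller $a$ follow by H\"older's inequality in time. For $b\le2$ use H\"older's inequality in $x$ and $t$ from $L^\infty L^2$.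

For the first bound in \eqref{eq:v3} put $u$ in $L^aL^b$ with $\frac1a=\frac12-\frac1q$, $\frac1b=\frac12-\frac1p$; then $2\le b\le6$ and $\frac2a+\frac3b=\frac32$. For the second use $(a,b)=(2q',2p')$, with $2\le b\le3$ and $\frac2a+\frac3b=2$. For \eqref{eq:v2}, note $p',q'\le2$ and $\frac2{q'}+\frac3{p'}=4$. H\"older's inequality gives $\|\nabla u\|_{L^{q'}L^{p'}(Q_s)}\le Cs^{4-5/2}(s\mathcal E(s))^{1/2}$, and \eqref{eq:interp} gives $\|u\|_{L^{q'}L^{p'}(Q_s)}\le Cs^3\mathcal E(s)^{1/2}$.

For \eqref{eq:trace} apply the divergence theorem in $D_\pm$ to $\xi g\nu$, where $\xi\ge0$ is a cutoff equal to $1$ on $B_s$, supported in $B_{2s}$, with $|\nabla\xi|\le C/s$; the term $\xi g\operatorname{div}\nu$ is at most $Cs^{-1}g$ since $s\le1$.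
\end{proof}

\subsection{The test function}
We need a contraction factor in front of $\mathcal E(r)$, so the quadratic term $|u|^2(\phi_t+\Delta\phi)$ must be small; this is what a backward heat kernel achieves. Let $0<\theta\le\frac14$, $0<r\le R_1/16$, $\tau=\theta^2r^2+T-t$ and
\[
\phi=\chi\,(\theta r)^2\,\Gamma,\qquad\Gamma=\tau^{-3/2}e^{-|x-x_0|^2/4\tau},
\]
where $0\le\chi\le1$, $\chi=1$ on $Q_{r/2}$, $\chi(\cdot,t)$ is supported in a fixed compact subset of $B_r$, $\chi=0$ near $t=T-r^2$ and before, and $|\chi_t|+|\nabla^2\chi|+|\nabla\chi|^2\le Cr^{-2}$. We have $\Gamma_t+\Delta\Gamma=0$, $\Gamma\le C\min(\tau^{-3/2},|x-x_0|^{-3})$ and $|\nabla\Gamma|\le C\min(\tau^{-2},|x-x_0|^{-4})$. Where a derivative of $\chi$ is nonzero, $|x-x_0|\ge r/2$ or $\tau\ge r^2/4$, so $\Gamma\le Cr^{-3}$ and $|\nabla\Gamma|\le Cr^{-4}$ there, uniformly in $\theta$. On $Q_{\theta r}$, $\theta^2r^2\le\tau\le2\theta^2r^2$. Hence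
\[
\phi\ge\frac{c}{\theta r}\ \text{ on }Q_{\theta r},\qquad|\phi_t+\Delta\phi|\le C\theta^2r^{-3},\qquad0\le\phi\le C_\theta r^{-1},\qquad|\nabla\phi|\le C_\theta r^{-2}.
\]
Since $r^{-3}\iint_{Q_r}|u|^2\le\mathcal E(r)$, the inequality \eqref{eq:LEI} gives, with $C_1$ independent of $\theta$,
\begin{equation}\label{eq:start}
\mathcal E(\theta r)\le C_1\theta^2\mathcal E(r)+C\sup_{t<T}|J_1(t)|+C\sup_{t<T}|J_2(t)|,
\end{equation}
\[
J_1(t)=\int_{T-r^2}^t\!\int|u|^2u\cdot\nabla\phi,\qquad J_2(t)=\int_{T-r^2}^t\!\int\Pi\,u\cdot\nabla\phi .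
\]

\subsection{The cubic term}
Write $|u|^2u=|u|^2v+\lambda|v|^2b+\lambda^3b$. The first two parts contribute at most $2|v||u|^2|\nabla\phi|$. For the third we repeat \eqref{eq:model1} on each side. The condition $\operatorname{div}u=0$ reads
\begin{equation}\label{eq:div}
b\cdot\nabla\lambda=-\operatorname{div}v-\lambda\operatorname{div}b ,
\end{equation}
so $\operatorname{div}(\lambda^3b)=-3\lambda^2\operatorname{div}v-2\lambda^3\operatorname{div}b$. With $n=\mp\nu$ the outward normal of $D_\pm$ on $S$,
\begin{align*}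
\int_{D_\pm}\lambda^3b\cdot\nabla\phi&=\int_S\phi\lambda^3b\cdot n\,dS+\int_{D_\pm}\phi\,(3\lambda^2\operatorname{div}v+2\lambda^3\operatorname{div}b),\\
\int_{D_\pm}3\phi\lambda^2\operatorname{div}v&=\int_S3\phi\lambda^2v\cdot n\,dS-\int_{D_\pm}3v\cdot(\lambda^2\nabla\phi+2\lambda\phi\nabla\lambda).
\end{align*}
The surface terms of the two sides add up to $\int_S\phi X\,dS$. By Lemma~\ref{lem:alg} and the divergence theorem for $\phi|u||v_\pm|^2\nu$ in $D_\pm$,
\[
\Big|\int_S\phi X\,dS\Big|\le C\int\Big[\phi\big(|v||u||\nabla u|+|v||u|^2\big)+|\nabla\phi||v||u|^2\Big].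
\]
All volume terms have the same form, except $2\phi\lambda^3\operatorname{div}b$, which is at most $C_\theta r^{-1}|u|^3$. By \eqref{eq:v3}, Lemma~\ref{lem:basic} and \eqref{eq:mono},
\begin{equation}\label{eq:J1}
|J_1(t)|\le C_\theta\big(\epsilon\,\mathcal E(r)+r\mathcal E(r)^{3/2}\big)\le C_\theta\big(\epsilon+(E_0r)^{1/2}\big)\mathcal E(r).
\end{equation}

\subsection{Structure of the pressure}
The pressure is nonlocal, so we cannot integrate by parts in $J_2$; instead we rewrite the equation for $\Pi$ as in \eqref{eq:model2}. Testing \eqref{eq:NS} with gradients, first for a countable dense family, we get for a.e.\ $t$ and all $\psi\in C_c^\infty(B_{R_0})$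
\[
-\int\Pi\,\Delta\psi=\int u_iu_j\psi_{ij},\qquad u_iu_j=\lambda^2b_ib_j+\lambda(b_iv_j+v_ib_j)+v_iv_j,
\]
where $\psi_i=\partial_i\psi$, $\psi_{ij}=\partial_i\partial_j\psi$. By \eqref{eq:div}, $\operatorname{div}(\lambda^2b)=-2\lambda\operatorname{div}v-\lambda^2\operatorname{div}b$. Integrating by parts twice,
\begin{align*}
\int_{D_\pm}\lambda^2b_ib_j\psi_{ij}&=\int_S\lambda^2(b\cdot n)b_i\psi_i\,dS+\int_{D_\pm}\big[2\lambda(\operatorname{div}v)b_i+\lambda^2(\operatorname{div}b)b_i-\lambda^2b\cdot\nabla b_i\big]\psi_i,\\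
\int_{D_\pm}2\lambda(\operatorname{div}v)b_i\psi_i&=\int_S2\lambda(v\cdot n)b_i\psi_i\,dS-\int_{D_\pm}\big[2(v\cdot\nabla\lambda)b_i+2\lambda v\cdot\nabla b_i\big]\psi_i-\int_{D_\pm}2\lambda b_iv_j\psi_{ij}.
\end{align*}
The matrix $\lambda(b_iv_j+v_ib_j)-2\lambda b_iv_j$ is antisymmetric and drops out against $\psi_{ij}$. On $S$, $b(\lambda^2c+2\lambda\mu)=a(\lambda c+2\mu)=a(u_\nu+\mu)$ on each side, so the surface terms add up to $\int_S\Xi_i\psi_i\,dS$. Thus
\begin{equation}\label{eq:pressure}
-\int\Pi\,\Delta\psi=\int v_iv_j\psi_{ij}+\int G_i\psi_i+\int_S\Xi_i\psi_i\,dS,\qquad|G|\le C\big(|v||\nabla u|+|u|^2\big),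
\end{equation}
with $G_i=\lambda^2(\operatorname{div}b)b_i-\lambda^2b\cdot\nabla b_i-2(v\cdot\nabla\lambda)b_i-2\lambda v\cdot\nabla b_i$.

We represent $\Pi$ by the potentials of these sources up to a harmonic function. The cutoff is made at the \emph{fixed} scale $R_1$, not at scale $r$: the harmonic remainder is then bounded by a fixed quantity and no scaled pressure norm enters the iteration. The price is that sources at all scales between $r$ and $R_1$ must be estimated. Let $0\le\Phi\le1$ be smooth, $\Phi=1$ on $B_{R_1/8}$, supported in $B_{R_1/4}$, and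
\[
\bar\Pi=\partial_i\partial_jK*(\Phi v_iv_j)-\partial_iK*(\Phi G_i)-\partial_iK*(\Phi\,\Xi_i\,dS),\qquad h=\Pi-\bar\Pi .
\]
By \eqref{eq:pressure}, $h(t)$ is harmonic in $B_{R_1/8}$. Moreover $\bar\Pi\in L^2(T-R_1^2,T;L^1(B_{R_1}))$. Indeed, the first part has $L^{3/2}$ norm at most $C\|u\|_{L^3(B_{R_1})}^2$, which is in $L^2_t$ by \eqref{eq:interp} with $(a,b)=(4,3)$. Since $|\nabla K|$ is locally integrable, the other two parts are bounded in $L^1(B_{R_1})$ by a constant times the total mass of the sources, hence, by $|\Xi|\le C|u|^2$ and \eqref{eq:trace}, by a constant (depending on $R_1$) times $\int_{B_{R_1/2}}(|u||\nabla u|+|u|^2)\in L^2_t$. As $\Pi\in L^{3/2}$, the mean value bound gives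
\[
\mathcal H:=\|h\|_{L^{3/2}(T-R_1^2,T;L^\infty(B_{R_1/16}))}<\infty ,
\]
a number that depends on $R_1$, $u$, $\Pi$, but not on $r$ or $\theta$.

\subsection{The pressure term}
Let $r_k=2^kr$. Let $\Pi^0$ be defined as $\bar\Pi$ with $\Phi$ replaced by $\Phi1_{B_{2r}}$, and for $k\ge1$ with $r_k<R_1/4$ let $\Pi^k$ be defined with $\Phi$ replaced by $\Phi1_{\{r_k\le|y-x_0|<2r_k\}}$. Then $\bar\Pi=\sum_k\Pi^k$, a finite sum, and for $k\ge1$ the function $\Pi^k(\cdot,t)$ is smooth in $B_r$. Since $\int u\cdot\nabla\phi\,dx=0$, we may subtract from $\Pi^k$ its value at $x_0$: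
\begin{equation}\label{eq:J2split}
|J_2(t)|\le C_\theta r^{-2}\Big(\iint_{Q_r}|h||u|+\iint_{Q_r}|\Pi^0||u|+\sum_{k\ge1}\iint_{Q_r}|\Pi^k-\Pi^k(x_0,\cdot)||u|\Big).
\end{equation}
By Lemma~\ref{lem:basic} and H\"older's inequality in time,
\begin{equation}\label{eq:harm}
\iint_{Q_r}|h||u|\le Cr^2\mathcal E(r)^{1/2}\,r^{2/3}\mathcal H\le Cr^2\,r^{2/3}\mathcal H\,(1+\mathcal E(r)).
\end{equation}

\begin{lemma}[near sources]\label{lem:near}
$\displaystyle\iint_{Q_r}|\Pi^0||u|\le Cr^2\big(\epsilon+(E_0r)^{1/2}\big)\mathcal E(4r)$.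
\end{lemma}

\begin{proof}
Time integrals are over $(T-r^2,T)$, and norms of $u$ and $v$ are taken on $B_{4r}$. Consider first the potential of $v\otimes v$, one side at a time. Let $\frac1m=\frac1p+\frac1{2p'}$; then $m\in[\frac32,2]$ and $m'=2p'$. By Calder\'on--Zygmund the potential has $L^m$ norm at most $C\|v\|_p\|u\|_{2p'}$, so its contribution is at most $C\int\|v\|_p\|u\|_{2p'}^2\,dt\le C\epsilon r^2\mathcal E(4r)$ by \eqref{eq:v3}.

The other two potentials have a kernel bounded by $C|x-y|^{-2}$. One source lives on a surface, so we move the kernel onto $u$ by duality and then apply the trace inequality. Let $f=|u|1_{B_r}$ and $\Psi=|x|^{-2}*f$. For a.e.\ $t$, $f\in L^6$ has compact support and $|x|^{-2}\in L^{6/5}_{\rm loc}$, so $\Psi$ is bounded and continuous, and $\nabla\Psi\in L^6$. For $1<m<\infty$, by Calder\'on--Zygmund and Young's inequality,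
\begin{equation}\label{eq:Psi}
\|\nabla\Psi\|_m\le C\|f\|_m,\qquad\|\Psi\|_{L^m(B_{4r})}\le\big\||x|^{-2}\big\|_{L^1(B_{5r}(0))}\|f\|_m\le Cr\|f\|_m .
\end{equation}
By Fubini's theorem the contribution is at most $C\int\big(\int_{B_{2r}}|G|\Psi+\int_{S\cap B_{2r}}|\Xi|\Psi\,dS\big)dt$. On $S\cap B_{2r}$, Lemma~\ref{lem:alg} gives $|\Xi|\le C(|v_+|^2+|v_-|^2+r|u|^2)$. Apply \eqref{eq:trace} with $s=2r$ to $g=|v_\pm|^2\Psi$ on $D_\pm$ and to $g=|u|^2\Psi$. Together with the bound for $G$, the contribution is at most $C$ times the integral over $B_{4r}\times(T-r^2,T)$ of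
\[
|v||\nabla u|\Psi+|v||u||\nabla\Psi|+r^{-1}|v||u|\Psi+r|u||\nabla u|\Psi+r|u|^2|\nabla\Psi|+|u|^2\Psi .
\]
\emph{First term.} Let $\frac1m=\frac1p+\frac12$ and $\frac1b=\frac56-\frac1p$, so $m,b\in[\frac65,2]$ and $\frac1{m'}=\frac1b-\frac13$. By Hardy--Littlewood--Sobolev the space integral is at most $C\|v\|_p\|\nabla u\|\|f\|_b$. With $\frac1a=\frac12-\frac1q$ we have $\frac2a+\frac3b=\frac52$, so \eqref{eq:interp} bounds the time integral by $C\epsilon\,(r\mathcal E(4r))^{1/2}\,r^{3/2}\mathcal E(4r)^{1/2}$.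

\emph{Second and third terms.} By \eqref{eq:Psi} with $m=2p'$, both are at most $C\|v\|_p\|u\|_{2p'}^2$, and \eqref{eq:v3} gives $C\epsilon r^2\mathcal E(4r)$.

\emph{Fourth term.} Since $\|\Psi\|_3\le C\|f\|_{3/2}$, it is at most $Cr\|\nabla u\|_{L^2L^2}\|u\|_{L^2L^6}\|u\|_{L^\infty L^{3/2}}\le Cr\cdot r^{1/2}r^{1/2}r\,\mathcal E(4r)^{3/2}$.

\emph{Fifth and sixth terms.} By \eqref{eq:Psi} with $m=3$, both are at most $Cr\iint_{Q_{4r}}|u|^3\le Cr^3\mathcal E(4r)^{3/2}$.

Finally $r\mathcal E(4r)^{1/2}\le(E_0r)^{1/2}$ by \eqref{eq:mono}.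
\end{proof}

\begin{lemma}[far sources]\label{lem:far}
For $k\ge1$ and $r_k<R_1/4$,
\[
\iint_{Q_r}|\Pi^k-\Pi^k(x_0,\cdot)||u|\le Cr^2\,2^{-k}\big(\epsilon+(E_0r)^{1/2}\big)\big(\mathcal E(4r_k)+\mathcal E(r)\big).
\]
\end{lemma}

\begin{proof}
Let $x\in B_r$ and $|y-x_0|\ge r_k\ge2r$. Every point of the segment from $x_0$ to $x$ is at distance at least $r_k/2$ from $y$, so the mean value theorem gives
\[
|\Pi^k(x,t)-\Pi^k(x_0,t)|\le Crr_k^{-4}\int_{B_{2r_k}}|v||u|+Crr_k^{-3}\Big(\int_{B_{2r_k}}|G|+\int_{S\cap B_{2r_k}}|\Xi|\,dS\Big).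
\]
Put $s=4r_k<R_1$. On $S\cap B_{2r_k}$ we have $|\Xi|\le C(|v_+|^2+|v_-|^2+s|u|^2)$. By \eqref{eq:trace} for $g=|v_\pm|^2$ and $g=|u|^2$, the right side is at most
\[
Crs^{-3}\int_{B_s}\Big[\big(|v||\nabla u|+s^{-1}|v||u|\big)+\big(s|u||\nabla u|+|u|^2\big)\Big].
\]
Multiply by $\int_{B_r}|u|\le Cr^2\mathcal E(r)^{1/2}$ and integrate over $(T-r^2,T)$. By \eqref{eq:v2} the first bracket contributes $Crs^{-3}\cdot\epsilon s^2\mathcal E(s)^{1/2}\cdot r^2\mathcal E(r)^{1/2}\le C\epsilon r^2\frac rs(\mathcal E(s)+\mathcal E(r))$. For the second bracket we use that the time interval has length $r^2$ only: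
\[
\int_{T-r^2}^T\!\int_{B_s}\big(s|u||\nabla u|+|u|^2\big)\le s\,(s\mathcal E(s))^{1/2}\,r\,(s\mathcal E(s))^{1/2}+r^2s\,\mathcal E(s)\le2rs^2\mathcal E(s).
\]
Its contribution is $Cr^2\frac rs\,r\mathcal E(r)^{1/2}\mathcal E(s)\le Cr^2\frac rs(E_0r)^{1/2}\mathcal E(s)$, and $r/s\le2^{-k}$.
\end{proof}

Let $\Lambda=\epsilon(R_1)+(E_0R_1)^{1/2}$. Combine \eqref{eq:start}, \eqref{eq:J1}, \eqref{eq:J2split}, \eqref{eq:harm} and the two lemmas, and use $\mathcal E(r)\le4\mathcal E(4r)$ to absorb the terms $\Lambda\mathcal E(r)$ in the term $k=0$ below. For $0<r\le R_1/16$,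
\begin{equation}\label{eq:decay}
\mathcal E(\theta r)\le C_1\theta^2\mathcal E(r)+C_\theta\Lambda\sum_{k\ge0,\ 2^{k+2}r<R_1}2^{-k}\mathcal E(2^{k+2}r)+C_\theta r^{2/3}\mathcal H\,(1+\mathcal E(r)).
\end{equation}

\subsection{Iteration}
The right side of \eqref{eq:decay} involves all larger scales, with weights $2^{-k}$. We therefore iterate a quantity that remembers larger scales with the milder weight $2^{-k/2}$:
\[
\mathcal M(r)=\sup_{r\le s\le R_1}(r/s)^{1/2}\mathcal E(s),
\]
finite by \eqref{eq:mono}. Since $\mathcal E(r)\le\mathcal M(r)$, $\mathcal E(2^{k+2}r)\le2\cdot2^{k/2}\mathcal M(r)$ and $\sum_k2^{-k/2}<\infty$, \eqref{eq:decay} gives, with a new $C_\theta$,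
\[
\mathcal E(\theta r)\le\big[C_1\theta^2+C_\theta\Lambda+C_\theta r^{2/3}\mathcal H\big]\mathcal M(r)+C_\theta\mathcal Hr^{2/3}.
\]
The parameters are chosen in this order. Fix $\theta\le\frac14$ with $C_1\theta^{3/2}\le\frac18$. Then fix $R_1$ with $C_\theta\Lambda\le\frac18\theta^{1/2}$; this is where $\epsilon(R_1)\to0$ is used, and it determines $\mathcal H$. Then fix $r_*\le R_1/16$ with $C_\theta r_*^{2/3}\mathcal H\le\frac18\theta^{1/2}$. The bracket is at most $\frac38\theta^{1/2}$ for $r\le r_*$.

Let $r\le\theta r_*$ and $s\in[\theta r,r]$, and put $r'=s/\theta\in[r,r/\theta]$, so $r'\le r_*$. From the definition, $\mathcal M(r')\le(r'/r)^{1/2}\mathcal M(r)\le\theta^{-1/2}\mathcal M(r)$. Hence $\mathcal E(s)=\mathcal E(\theta r')\le\frac38\mathcal M(r)+C'r^{2/3}$ with $C'=C_\theta\mathcal H\theta^{-2/3}$. Splitting the supremum in $\mathcal M(\theta r)$ at $s=r$,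
\[
\mathcal M(\theta r)\le\max\big\{\tfrac38\mathcal M(r)+C'r^{2/3},\ \theta^{1/2}\mathcal M(r)\big\}\le\tfrac12\mathcal M(r)+C'r^{2/3}.
\]
Iterating, $\mathcal M(\theta^Nr)\to0$ as $N\to\infty$. For $s\in[\theta^{N+1}r,\theta^Nr]$ we have $\mathcal E(s)\le\theta^{-1/2}\mathcal M(\theta^{N+1}r)$. Therefore $\mathcal E(s)\to0$ as $s\to0$.

\subsection{Decay of the pressure and conclusion}
By Lemma~\ref{lem:basic}, $\mathcal C(r):=r^{-2}\iint_{Q_r}|u|^3\le C\mathcal E(r)^{3/2}\to0$. Let $\mathcal D(r)=r^{-2}\iint_{Q_r}|\Pi|^{3/2}$. In $B_r$ write $\Pi=\Pi_1+h_1$ with $\Pi_1=\partial_i\partial_jK*(1_{B_r}u_iu_j)$. Then $h_1$ is harmonic in $B_r$ and $\|\Pi_1\|_{3/2}\le C\|u\|_{L^3(B_r)}^2$. For $\sigma\le\frac12$ the mean value bound gives $\int_{B_{\sigma r}}|h_1|^{3/2}\le C\sigma^3\int_{B_r}|h_1|^{3/2}$, and $|h_1|\le|\Pi|+|\Pi_1|$. Hence $\mathcal D(\sigma r)\le C\sigma\mathcal D(r)+C\sigma^{-2}\mathcal C(r)$. Fix $\sigma$ with $C\sigma\le\frac12$. Since $\mathcal C$ is bounded on $(0,R_0]$ and $\mathcal D$ is bounded on $[\sigma R_0,R_0]$,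 iteration shows that $\mathcal D$ is bounded on $(0,R_0]$. Since $\mathcal C(r)\to0$, the finite number $\limsup_{r\to0}\mathcal D(r)$ is at most half of itself, so $\mathcal D(r)\to0$. For small $r$ Proposition~\ref{prop:eps} applies, and $u$ is bounded in $Q_{r/2}(x_0,T)$. This proves Theorem~\ref{thm:B}.

\section{From the local criterion to the ball}\label{sec:global}

Throughout this section $U$ is the maximal strong solution of Proposition~\ref{prop:strong}, we suppose $T^*:=T_{\max}<\infty$, and we write $u=U$ on $[0,T^*)$. By the energy equality and Proposition~\ref{prop:stokes}, $u\in L^\infty(0,T^*;L^2)\cap L^2(0,T^*;H^1)$.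

\subsection{The Stokes operator and the pressure}
Both the pressure bound and the $H^1$ estimate require the gradient part of $-\Delta u=\operatorname{curl}\omega$, which is a priori of second order. The slip condition makes it of first order; apart from Propositions~\ref{prop:stokes} and \ref{prop:strong}, this is the only place where the second condition in \eqref{eq:bc} is used. Let
\[
Lu=\frac{2\kappa}{R^2}\operatorname{curl}(x\times u),\qquad\|Lu\|\le C\kappa\|u\|_{H^1}.
\]

\begin{lemma}\label{lem:A}
For $u\in D(A)$ and $\psi\in H^1(\Omega_R)$,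
\[
\int\operatorname{curl}\omega\cdot\nabla\psi=\int Lu\cdot\nabla\psi,\qquad Au=\operatorname{curl}\omega-(I-\mathbb{P})Lu .
\]
\end{lemma}

\begin{proof}
On $\partial\Omega_R$, $x=Rn$ and $(n\times u)\times n=u$, so by \eqref{eq:bc} the field $\tilde\omega=\omega-\frac{2\kappa}{R^2}x\times u\in H^1$ satisfies $\tilde\omega\times n=0$. By \eqref{eq:green}, $\int\operatorname{curl}\tilde\omega\cdot\nabla\psi=0$ for smooth $\psi$, hence for $\psi\in H^1$. This is the first identity, and it says $(I-\mathbb{P})\operatorname{curl}\omega=(I-\mathbb{P})Lu$. By \eqref{eq:green} and \eqref{eq:bc}, $(\operatorname{curl}\omega,w)=a_\kappa(u,w)$ for $w\in V$, so $Au=\mathbb{P}\operatorname{curl}\omega$.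
\end{proof}

\begin{lemma}\label{lem:suit}
There is a pressure $\Pi\in L^2(0,T^*;L^{3/2}(\Omega_R))$ such that $(u,\Pi)$ is a suitable weak solution in every $Q_{R_0}(x_0,T^*)$ with $\overline{B_{R_0}(x_0)}\subset\Omega_R$ and $R_0^2<T^*$.
\end{lemma}

\begin{proof}
For $T'<T^*$ the field $u_t+\operatorname{curl}\omega+u\cdot\nabla u$ lies in $L^2(\Omega_R\times(0,T'))$, because $\|u\cdot\nabla u\|\le\|u\|_6\|\nabla u\|_3$, and $\mathbb{P}$ annihilates it; so it equals $-\nabla\Pi$ with $\Pi(t)\in H^1$, normalized by $\int\Pi=0$. The point is a bound up to $T^*$. Let $g\in L^3(\Omega_R)$ with mean $\bar g$, and solve $\Delta\psi=g-\bar g$, $\partial_n\psi=0$, $\int\psi=0$; by the $W^{2,3}$ regularity of the Neumann problem, $\|\psi\|_{W^{2,3}}\le C\|g\|_3$. Test the equation with $\nabla\psi$. Since $u_t\in H$, $u\cdot n=0$ and $\partial_n\psi=0$, Lemma~\ref{lem:A} gives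
\[
-\int\Pi g=-\int\Pi\,\Delta\psi=\int u_iu_j\partial_i\partial_j\psi-\int Lu\cdot\nabla\psi .
\]
By duality $\|\Pi\|_{3/2}\le C(\|u\|_3^2+\|u\|_{H^1})$, and $\|u\|_3^2\le C\|u\|\|u\|_{H^1}$, so the right side is in $L^2(0,T^*)$. For $t<T^*$ all terms of the equation are in $L^2(\Omega_R\times(0,t))$; multiplying by $2u\phi$ and integrating by parts gives \eqref{eq:LEI} with equality.
\end{proof}

\subsection{The estimate up to the boundary}
Theorem~\ref{thm:B} says nothing at points of $\partial\Omega_R$, and its radii may shrink as $x_0$ approaches the boundary. Near the boundary we return to the $H^1$ estimate. Let $r=|x|$, $e_r=x/r$, $u=u_re_r+v$ with $v$ tangential to the spheres.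

\begin{proposition}\label{prop:bdry}
Let $0<\eta<R/2$, $\Sigma=\{R-2\eta<|x|<R\}$, $0<t_*<T^*$. The following two properties cannot both hold:
\begin{itemize}
\item[(i)] $|u|\le M$ a.e.\ on $B_{R-\eta}(0)\times(t_*,T^*)$ for some $M$;
\item[(ii)] either $v\in L^q(0,T^*;L^p(\Sigma))$ with \eqref{eq:critical}, or $v$ extends to an element of $C([0,T^*];L^3(\Sigma))$.
\end{itemize}
\end{proposition}

\begin{proof}
Assume (i) and (ii); we show that $\|u(t)\|_{H^1}$ is bounded on $(t_*,T^*)$, against Proposition~\ref{prop:strong}(a). Let $Y=\|u\|_{H^1}^2$, $Z=\|u\|_{H^2}$, and fix a time $t\in(t_*,T^*)$ with $u(t)\in D(A)$. Terms with only two derivatives in total are subcritical: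
\begin{equation}\label{eq:sub}
\|u\|_6\|u\|_{W^{1,3}}\|u\|_{H^1}\le CY^{5/4}Z^{1/2},\qquad\text{in particular}\quad\int|u||\nabla u|^2\le CY^{5/4}Z^{1/2}.
\end{equation}
Multiply the equation by $Au$ and write $u\cdot\nabla u=\omega\times u+\frac12\nabla|u|^2$. Since $u\in H^2\subset L^\infty$ we have $|u|^2\in H^1$, so the gradient is orthogonal to $Au\in H$. By Lemma~\ref{lem:A},
\begin{equation}\label{eq:H1}
\tfrac12\tfrac{d}{dt}a_\kappa(u,u)+\|Au\|^2=\int(\omega\times u)\cdot(I-\mathbb{P})Lu-\int(\omega\times u)\cdot\operatorname{curl}\omega .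
\end{equation}
The first integral is at most $\|u\|_6\|\omega\|_3\|Lu\|\le CY^{5/4}Z^{1/2}$. In the second insert $1=(1-\zeta)+\zeta$, where $\zeta=\zeta(r)$ is smooth, $0\le\zeta\le1$, $\zeta=0$ for $r\le R-2\eta$ and $\zeta=1$ for $r\ge R-\eta$. By (i),
\[
\Big|\int(1-\zeta)(\omega\times u)\cdot\operatorname{curl}\omega\Big|\le CMY^{1/2}Z .
\]
Let
\[
N=\int_\Sigma|v|\,(|\nabla u|+|u|)\,(|\nabla^2u|+|\nabla u|+|u|).
\]
The part $\int\zeta(\omega\times v)\cdot\operatorname{curl}\omega$ is at most $CN$. It remains to treat the part with $u_re_r$, where a factor $v$ must be created by integration by parts. The integrands below are derivatives of products of an $H^2$ function with two $H^1$ functions, which lie in $W^{1,1}$.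

Let $W=\zeta u_re_r$. Then $(\omega\times W)\cdot\operatorname{curl}\omega=W\cdot(\operatorname{curl}\omega\times\omega)=W\cdot\big[(\omega\cdot\nabla)\omega-\frac12\nabla|\omega|^2\big]$. Since $W=0$ on $\partial\Omega_R$ and $\operatorname{div}\omega=0$,
\[
\int(\omega\times W)\cdot\operatorname{curl}\omega=\tfrac12\int(\operatorname{div}W)|\omega|^2-\int\big((\omega\cdot\nabla)W\big)\cdot\omega .
\]
In the first integral, $\operatorname{div}u=0$ gives $\operatorname{div}W=\zeta'u_r-\zeta\operatorname{div}v$. Since $v\cdot n=0$ on $\partial\Omega_R$ and $v\cdot\nabla\zeta=0$,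
\[
-\tfrac12\int\zeta(\operatorname{div}v)|\omega|^2=\int\zeta\,\big((v\cdot\nabla)\omega\big)\cdot\omega\le CN .
\]
In the second integral, $\partial_j(e_r)_i=\big(\delta_{ij}-(e_r)_i(e_r)_j\big)/r$ gives, with $\omega_r=\omega\cdot e_r$,
\[
\big((\omega\cdot\nabla)W\big)\cdot\omega=\zeta'u_r\omega_r^2+\zeta u_r\frac{|\omega|^2-\omega_r^2}{r}+F\omega_r,\qquad F=\zeta\,\omega\cdot\nabla u_r\in W^{1,3/2}.
\]
The term $F\omega_r$ is cubic in $\nabla u$, but the radial vorticity depends on $v$ alone: $\operatorname{curl}(u_re_r)=\nabla u_r\times e_r\perp e_r$, so $\omega_r=e_r\cdot\operatorname{curl}v$. By \eqref{eq:green} and $n\times e_r=0$ on $\partial\Omega_R$,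
\[
\int F\omega_r=\int Fe_r\cdot\operatorname{curl}v=\int\operatorname{curl}(Fe_r)\cdot v=\int(\nabla F\times e_r)\cdot v ,
\]
and $|\nabla F|\le C(|\nabla u|+|u|)(|\nabla^2u|+|\nabla u|+|u|)$ on $\Sigma$, so $|\int F\omega_r|\le CN$. The remaining terms, $\zeta'u_r|\omega|^2$, $\zeta'u_r\omega_r^2$ and $\zeta u_r(|\omega|^2-\omega_r^2)/r$, are bounded by $C|u||\nabla u|^2$ and fall under \eqref{eq:sub}. The three boundary integrals have vanished because the uncontrolled direction $e_r$ is normal to $\partial\Omega_R$ and $u\cdot n=0$.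

Let $y=a_\kappa(u,u)+\|u\|^2$, so that $Y\le Cy\le C'Y$. It is absolutely continuous on compact subintervals of $[0,T^*)$, $\frac{d}{dt}\|u\|^2=-2a_\kappa(u,u)\le0$, and $Z^2\le C(\|Au\|^2+\|u\|^2)$. From \eqref{eq:H1},
\begin{equation}\label{eq:y}
y'+cZ^2\le C\big(y+MY^{1/2}Z+Y^{5/4}Z^{1/2}+N\big).
\end{equation}

In the first case of (ii), with $\frac1b=\frac12-\frac1p$ and interpolation of $W^{1,b}$ between $H^1$ and $H^2$,
\[
N\le C\|v\|_{L^p(\Sigma)}\|u\|_{W^{1,b}}Z\le C\|v\|_{L^p(\Sigma)}Y^{\frac12(1-\frac3p)}Z^{1+\frac3p}.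
\]
Young's inequality with exponents $\frac2{1+3/p}$ and $\frac2{1-3/p}=q$ for $N$, with $4$ and $\frac43$ for $Y^{5/4}Z^{1/2}$, and with $2$ and $2$ for $MY^{1/2}Z$, turns \eqref{eq:y} into
\[
y'\le C\big(1+M^2+y^{2/3}+\|v(t)\|_{L^p(\Sigma)}^q\big)\,y .
\]
The coefficient is integrable on $(t_*,T^*)$, since $y\in L^1(0,T^*)$. By Gronwall's lemma $y$ is bounded on $(t_*,T^*)$.

In the second case $p=3$ leaves no room for Young's inequality, and we use compactness instead. The set $\{v(t):0\le t\le T^*\}$ is compact in $L^3(\Sigma)$ and bounded functions are dense. So, given $\eta'>0$, finitely many balls of radius $\eta'$ centered at bounded functions cover it, and there is $M'$ such that at each time $v=v'+v''$ with $\|v'\|_3\le\eta'$, $|v''|\le M'$. Then $N\le C\eta'\|u\|_{W^{1,6}}Z+CM'Y^{1/2}Z\le C\eta'Z^2+CM'Y^{1/2}Z$. For small $\eta'$ the first term is absorbed in the left side of \eqref{eq:y}, and we obtain $y'\le C(1+M^2+M'^2+y^{2/3})y$, with the same conclusion.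
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Proposition~\ref{prop:strong}(b), $u=U$ on $[0,\min(T,T_{\max}))$. If $T_{\max}>T$, then $u$ is strong on $(0,T]$. Suppose $T^*=T_{\max}\le T$. Normalize the exponents in each region as in \eqref{eq:critical}, and rotate the frame so that $u_1,u_2$ are the controlled components in $\Omega_\rho$. Take $b=e_3$ for $|x|<\rho$ and $b=x/|x|$ for $|x|>\rho$; then $v=u-(u\cdot b)b$ is $(u_1,u_2,0)$ inside and the tangential part outside.

Let $x_0\in\Omega_R$. If $|x_0|\ne\rho$, a small ball about $x_0$ is undivided. If $|x_0|=\rho$, a small ball is divided by $S=\{|x|=\rho\}$, with $\nu=x/|x|=b_+$, and Lemma~\ref{lem:H} gives (H1) if $x_0\ne\pm\rho e_3$ and (H2) at the poles. By Lemma~\ref{lem:suit}, Theorem~\ref{thm:B} applies with $T^*$ in place of $T$, the smallness hypothesis being automatic because $q_\pm<\infty$. So $u$ is bounded in $Q_{r(x_0)}(x_0,T^*)$ for some $r(x_0)>0$ with $r(x_0)^2<T^*$.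

Fix $0<\eta<\frac12(R-\rho)$. Finitely many balls $B_{r(x_i)}(x_i)$ cover $\overline{B_{R-\eta}(0)}$, so property (i) of Proposition~\ref{prop:bdry} holds with $t_*=T^*-\min_ir(x_i)^2$. Property (ii) holds by hypothesis, since $\Sigma\subset\{|x|>\rho\}$. This contradicts Proposition~\ref{prop:bdry}. Hence $T_{\max}>T$.
\end{proof}

\section{Several interfaces, the endpoint, and a converse}\label{sec:C}

The inner sphere and the field $e_3$ entered the last proof only through the local setting of Section~\ref{sec:local}, and both Theorem~\ref{thm:B} and Proposition~\ref{prop:bdry} allow $p=3$. This gives the following statement.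

\begin{theorem}\label{thm:C}
Let $\Gamma\subset\Omega_R$ be a finite (possibly empty) union of pairwise disjoint smooth compact connected embedded surfaces without boundary, and let $D_1,\dots,D_N$ be the components of $\Omega_R\setminus\Gamma$. Let $b_i\in C^\infty(\overline{D_i})$ be unit fields such that $b_i=x/|x|$ near $\partial\Omega_R$, and such that at every $x_0\in\Gamma$ the two fields satisfy {\rm(H1)} or {\rm(H2)} in some ball about $x_0$. Let $u$ be a Leray--Hopf solution under {\rm(A)} or {\rm(B)} with $u_0\in V$, and $v^{(i)}=u-(u\cdot b_i)b_i$ in $D_i$. The following are equivalent: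
\begin{itemize}
\item[(1)] $u$ is strong on $(0,T]$.
\item[(2)] For each $i$, either $v^{(i)}\in L^{q_i}(0,T;L^{p_i}(D_i))$ for some $\frac2{q_i}+\frac3{p_i}\le1$, $p_i>3$, or $v^{(i)}\in C([0,T];L^3(D_i))$.
\end{itemize}
\end{theorem}

Each surface in $\Gamma$ separates $\mathbb{R}^3$ into two components of which it is the common boundary (the Jordan--Brouwer theorem), so its two sides lie in different regions $D_i$, and ``the two fields'' at $x_0\in\Gamma$ are well defined. Exactly one region is adjacent to $\partial\Omega_R$. By the retraction argument of Section~\ref{sec:intro}, the hypotheses on $b_i$ can be met only if $\Gamma\ne\emptyset$.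

\begin{proof}
(1)$\Rightarrow$(2). We have $|v^{(i)}|\le|u|$ and $u\in L^\infty(0,T;H^1)\subset L^\infty(0,T;L^6)$, so $(q_i,p_i)=(\infty,6)$ works.

(2)$\Rightarrow$(1). Suppose $T^*=T_{\max}\le T$, as in the proof of Theorem~\ref{thm:A}. A small ball about $x_0\in\Omega_R$ is either contained in one region or divided by a piece of one surface, whose unit normal extends smoothly to the ball; (H1) and (H2) persist in smaller balls about $x_0$. In a region with $p_i>3$ normalize the exponents as in \eqref{eq:critical}. In a region of endpoint type take $(p,q)=(3,\infty)$; the smallness hypothesis of Theorem~\ref{thm:B} holds because, with $v=v^{(i)}$,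
\[
\sup_{T^*-R_1^2<t<T^*}\|v(t)\|_{L^3(D_i\cap B_{R_1})}\le\sup_{T^*-R_1^2<t<T^*}\|v(t)-v(T^*)\|_{L^3(D_i)}+\|v(T^*)\|_{L^3(D_i\cap B_{R_1})}\to0
\]
as $R_1\to0$. So Theorem~\ref{thm:B} applies at every $x_0\in\Omega_R$, and the covering argument gives property (i) of Proposition~\ref{prop:bdry} for every $\eta$. Choose $\eta$ so small that $\Sigma$ lies in the region adjacent to $\partial\Omega_R$ and $b_i=x/|x|$ on $\Sigma$. Then property (ii) holds as well, a contradiction.
\end{proof}

Theorem~\ref{thm:A} is the case $\Gamma=\{|x|=\rho\}$, with $b=e_3$ inside and $b=x/|x|$ outside. In particular, the hypothesis of Theorem~\ref{thm:A} is not only sufficient but equivalent to $u$ being strong.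

\begin{thebibliography}{9}

\bibitem{AR} Amrouche and Rejaiba, J. Differential Equations 256 (2014).

\bibitem{BdV} Beir\~ao da Veiga, Adv. Differential Equations 9 (2004).

\bibitem{BY} Hugo Beir\~ao da Veiga and Jiaqi Yang, \emph{Regularity Criteria for Navier-Stokes Equations with Slip Boundary Conditions on Non-flat Boundaries via Two Velocity Components}, arXiv:1901.02751 (2019).

\bibitem{CKN} Caffarelli, Kohn and Nirenberg, Comm. Pure Appl. Math. 35 (1982).

\bibitem{LS} Ladyzhenskaya and Seregin, J. Math. Fluid Mech. 1 (1999).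

\bibitem{Lin} Lin, Comm. Pure Appl. Math. 51 (1998).

\bibitem{SS} Solonnikov and \v{S}\v{c}adilov, Proc. Steklov Inst. 125 (1973).

\bibitem{XX} Xiao and Xin, Comm. Pure Appl. Math. 60 (2007).

\end{thebibliography}
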